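# Factors that merge in $\operatorname{Gr}A$ and separate in the center: a singular line carrying a one-dimensional module

Throughout, $\mathbf k$ is an algebraically closed field of characteristic $p>2$.

## 1. Subalgebras of a Weyl algebra cut out by a polynomial in the Euler operator

Let $W$ be the Weyl algebra on $u_1,\dots,u_n,\partial_1,\dots,\partial_n$: the $u$'s commute, the $\partial$'s commute, and $[\partial_i,u_j]=\delta_{ij}$. The normally ordered monomials $u^\alpha\partial^\beta$ form a basis, $W$ is a domain, and its center is the polynomial ring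
$$R=\mathbf k[U_1,\dots,U_n,V_1,\dots,V_n],\qquad U_i=u_i^p,\quad V_j=\partial_j^p .$$
Call $\deg u_i=1$, $\deg\partial_j=-1$ the *degree*. It gives a grading $W=\bigoplus_{k\in\mathbb Z}W_k$. We grade $R$ by $\deg U_i=1$, $\deg V_j=-1$, so $R_k=R\cap W_{pk}$, and $R_0$ is generated by the products $N_{ij}:=U_iV_j$.

The Euler operator $E=\sum_iu_i\partial_i$ satisfies $[E,u_i]=u_i$ and $[E,\partial_j]=-\partial_j$, so $Ew=w(E+k)$ for $w\in W_k$. Since $R_0$ is central,
$$f(E)\,w=w\,f(E+k)\qquad(w\in W_k,\ f\in R_0[\theta]).\tag{1}$$
In particular $W_0$ commutes with $E$.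

Choose $g\in R_0[\theta]$ with $g(E+i)\ne0$ for all $i\in\mathbb F_p$, and put
$$A(g)=\mathbf k\langle\,\partial_j,\ u_i\partial_j,\ u_i\,g(E)\ :\ 1\le i,j\le n\,\rangle\subset W,\qquad g_k=\prod_{i=0}^{k-1}g(E+i)\quad(k\ge0).$$
We keep everything of degree $\le0$ and multiply what has positive degree by a toll that grows with the degree.

**Proposition 1.** $A(g)=\bigoplus_kA_k$ with
$$A_k=W_k\ \text{ for }k\le0,\qquad A_k=W_kg_k\ \text{ for }k\ge0.\tag{2}$$

**Step 1: the right side is a subalgebra.** We check products by sign of degree. Two factors of degree $\le0$ are clear. For $k,l\ge0$, (1) gives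
$$W_kg_k(E)\,W_lg_l(E)=W_kW_l\,g_k(E+l)g_l(E)\subset W_{k+l}\,g_{k+l},$$
because $g_k(E+l)g_l(E)=g_{k+l}(E)$. For $k,l>0$ we have $W_kg_k(E)W_{-l}=W_kW_{-l}\,g_k(E-l)$. If $l\ge k$, this lies in $W_{k-l}=A_{k-l}$. If $l<k$, then the factors with $i\ge l$ of $g_k(E-l)=\prod_{i=0}^{k-1}g(E-l+i)$ form exactly $g_{k-l}(E)$, and the other factors lie in $W_0$, so the product lies in $W_{k-l}g_{k-l}$. Finally, $W_{-l}W_kg_k\subset W_{k-l}g_k$, and $g_k$ is divisible by $g_{k-l}$ if $l<k$.

**Step 2: it is generated by the given elements.** The generators lie in the right side. For the converse, $W_0$ is generated by the $u_i\partial_j$ by induction on the order: a product of $m$ elements $u_i\partial_j$ is a normally ordered monomial of order $m$ plus terms of $W_0$ of lower order. For $k>0$, $W_{-k}$ is spanned by the $W_0\partial^\gamma$ with $|\gamma|=k$, and $W_k$ by the $u_{i_1}\cdots u_{i_k}W_0$. By (1),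
$$u_{i_1}g(E)\cdots u_{i_k}g(E)=u_{i_1}\cdots u_{i_k}\,g_k(E),$$
and $g_k$ commutes with $W_0$. So $W_kg_k$ is spanned by the $u_{i_1}g(E)\cdots u_{i_k}g(E)\,W_0$. $\square$

**Proposition 2.** The element $G:=\prod_{i\in\mathbb F_p}g(E+i)$ is a nonzero element of $R_0$, and with $\Omega_i:=U_iG$,
$$\mathbf Z(A(g))=A(g)\cap R=\bigoplus_{k\le0}R_k\oplus\bigoplus_{k>0}G^kR_k=\mathbf k[V_j,N_{ij},\Omega_i].\tag{3}$$

*Proof.* Replacing $E$ by $E+1$ permutes the factors of $G$, so by (1) $G$ commutes with every $W_k$. Hence $G\in R\cap W_0=R_0$. It is nonzero because $W$ is a domain.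

If $z$ is central in $A(g)$, then it commutes with $\partial_j$, and $0=[z,u_i\partial_j]=[z,u_i]\partial_j$ gives $[z,u_i]=0$. So $z\in R$. Conversely $A(g)\cap R$ is central. It is spanned by homogeneous elements $z\in A_{pk}\cap R_k$. For $k\le0$ there is no condition beyond $z\in R_k$. For $k>0$, $z=w\,g_{pk}$ with $w\in W_{pk}$, and $g_{pk}=G^k$ because $g(E+i)$ depends only on $i$ mod $p$. As $G^k$ is central and nonzero, $[w,x]G^k=[z,x]=0$ gives $[w,x]=0$ for all $x\in W$, so $w\in R_k$. Conversely $R_kG^k\subset W_{pk}g_{pk}\subset A(g)$. The last equality in (3) holds because $R_{-k}$ is spanned by products of $k$ of the $V_j$ with $R_0$, and $R_k$ by products of $k$ of the $U_i$ with $R_0$. $\square$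

The object of these notes is the case $n=2$ with
$$b=u_1^p\partial_2^p=U_1V_2=N_{12}\in R_0,\qquad g(\theta)=\theta^2-b,\qquad A:=A(\theta^2-b).$$
It will be compared with $A^\circ:=A(\theta^2)$, where $b$ has been dropped.

Here is what it is for. We shall filter $A$ so that the term $b$ is too small to be seen in $\operatorname{Gr}A$. There the toll is $\varepsilon^2$, a double factor. In the center of $A$ the term $b$ survives and pulls the double factor apart, except along one line. That line is a one-dimensional stratum of the center, and on it sits a character with a one-dimensional module. This contradicts a conjectured inequality, which we now state.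

## 2. Divisibility of dimensions, smooth strata and symplectic leaves

Let $A$ be an affine $\mathbf k$-algebra that is finite over its center $\mathbf Z(A)$. Then $\mathbf Z(A)$ is a finitely generated $\mathbf k$-algebra. We write $X=\operatorname{Spec}\mathbf Z(A)$ for the variety of characters $\chi:\mathbf Z(A)\to\mathbf k$, with reduced structure. All simple $A$-modules are finite dimensional. Sending a simple module to its central character is a surjection with finite fibers onto $X$. Put $A_\chi=A\otimes_{\mathbf Z(A)}\mathbf k$, using $\chi$.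

**Definition ($i(\chi)$).** $i(\chi)$ is the largest $m$ such that $p^m$ divides the dimension of every simple $A_\chi$-module.

For the Weyl algebra in $n$ variables each $A_\chi$ is $\mathrm{Mat}_{p^n}(\mathbf k)$, so $i(\chi)=n$ for all $\chi$. If some simple $A_\chi$-module is one-dimensional, then $i(\chi)=0$.

**Definition ($s(\chi)$).** Put $X_0=X$ and let $X_{j+1}$ be the singular locus of $X_j$ with reduced structure. The strata are the smooth varieties $X_j\setminus X_{j+1}$. If $\chi\in X_j\setminus X_{j+1}$, then $s(\chi)$ is the dimension of the irreducible component of $X_j\setminus X_{j+1}$ through $\chi$.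

For the cone $X=\{xz=y^2\}$, $X_1$ is the vertex and $X_2=\emptyset$, so $s=2$ off the vertex and $s=0$ at it. For cone $\times\,\mathbb A^1$ the values are $3$ and $1$.

**Definition (filtration and bracket).** $A$ is nonnegatively filtered: $0=F_{-1}\subset F_0\subset F_1\subset\cdots$, $\bigcup F_n=A$, $F_iF_j\subset F_{i+j}$. Put $\operatorname{Gr}A=\bigoplus F_n/F_{n-1}$. The center carries the induced filtration, and $\operatorname{Gr}\mathbf Z(A)\subset\operatorname{Gr}A$. $(\operatorname{Gr}A)^p$ is the subalgebra of $p$-th powers. If $\operatorname{Gr}A$ is commutative and $A$ is not, let $d\ge1$ be the largest integer with $[F_i,F_j]\subset F_{i+j-d}$ for all $i,j$. The bracket $\{\bar a,\bar b\}=$ class of $[a,b]$ in $F_{i+j-d}/F_{i+j-d-1}$ is a nonzero Poisson bracket of degree $-d$ on $\operatorname{Gr}A$. If $A$ is commutative, take the zero bracket.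

For the Weyl algebra with all generators of weight $1$, $\operatorname{Gr}W=\mathbf k[u,v]$, $d=2$ and $\{v_i,u_j\}=\delta_{ij}$.

**Definition (symplectic leaves).** Let $Y=\operatorname{Spec}\operatorname{Gr}A$. For $f\in\operatorname{Gr}A$ let $H_f=\{f,-\}$, and for a closed point $x$ put $\mathcal H_x=\{H_f(x):f\in\operatorname{Gr}A\}\subset T_xY$. $Y$ is a union of finitely many symplectic leaves if it is a finite disjoint union of irreducible smooth locally closed subvarieties $L_1,\dots,L_r$ with $T_xL_k=\mathcal H_x$ for every closed $x\in L_k$.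

For $\mathbf k[u,v]$ with the bracket above, $\mathcal H_x=T_xY$ everywhere and $Y$ is one leaf. For $\mathbf k[x,y]$ with zero bracket every leaf would be a point, so finitely many do not suffice. For the nilpotent cone of a semisimple Lie algebra in good characteristic the leaves are the finitely many nilpotent coadjoint orbits.

Note that $\dim\mathcal H_x$ is always even: it is the rank of the alternating form $(f,g)\mapsto\{f,g\}(x)$ on $\mathfrak m_x/\mathfrak m_x^2$. So leaves have even dimension.

The conjecture below is from Akaki Tikaradze, "An analogue of the Kac-Weisfeiler conjecture", arXiv:1007.2387 (2010).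

**Conjecture.** Suppose that $A$ is a nonnegatively filtered $\mathbf k$-algebra such that $\operatorname{Gr}A$ is a finitely generated commutative domain over $\mathbf k$. Assume that $(\operatorname{Gr}A)^p\subset\operatorname{Gr}\mathbf Z(A)$, and that $\operatorname{Spec}\operatorname{Gr}A$ is a union of finitely many symplectic leaves and is a Cohen–Macaulay variety. Then $i(\chi)\ge\frac12s(\chi)$ for every $\chi\in\operatorname{Spec}\mathbf Z(A)$.

It is false for every $p>2$. We shall prove four theorems.

**Theorem 1.** For every $p>2$ there is a filtered algebra $A$ (a subalgebra of the second Weyl algebra) with $\dim\operatorname{Spec}\operatorname{Gr}A=4$ that satisfies all hypotheses of the conjecture, and a central character $\chi_0$ with $s(\chi_0)=1$ and $i(\chi_0)=0$. So $i(\chi_0)<\frac12s(\chi_0)$, and the conjecture is false.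

**Theorem 2.** Let $A$ be nonnegatively filtered with $\operatorname{Gr}A$ finitely generated commutative and $(\operatorname{Gr}A)^p\subset\operatorname{Gr}\mathbf Z(A)$. Let $Y_{\le r}=\{x\in Y:\dim\mathcal H_x\le r\}$, a closed set. Then $\dim\{\chi:i(\chi)\le j\}\le\dim Y_{\le2j}$ for all $j\ge0$. If $Y$ is a union of finitely many symplectic leaves, in particular under the hypotheses of the conjecture, then $\dim\{\chi:i(\chi)\le j\}\le2j$. Consequently, on each component of dimension $s$ of a stratum, the set where $i(\chi)<\frac12s$ has dimension $\le2(\lceil s/2\rceil-1)$, i.e. codimension $\ge1$ for $s$ odd and $\ge2$ for $s$ even.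

**Theorem 3.** Let $A$ satisfy the hypotheses of the conjecture. Then $\dim Y=2n$ is even and: (a) if $\chi$ is a regular point of $X$, then $i(\chi)=n=\frac12s(\chi)$; (b) $\dim X_1\le2n-2$ if $n\ge1$; (c) if $\dim Y\le2$, the conjecture holds for $A$. Hence $4$ is the smallest dimension of $Y$ for a counterexample.

**Theorem 4.** For all integers $s>2i\ge0$ there are an algebra satisfying all hypotheses of the conjecture and a character $\chi$ with $s(\chi)=s$, $i(\chi)=i$. The codimension bounds in Theorem 2 are sharp.

## 3. One variable: the cone $\Omega V=N^2$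

For a Weyl algebra in $n$ variables, $i=n$ and $s=2n$ everywhere, so the inequality is an equality. The next simplest case is $n=1$, $g(\theta)=\theta$:
$$D:=A(\theta)=\mathbf k\langle\partial,\ u\partial,\ u\cdot u\partial\rangle .$$
Give $u,\partial$ weight $1$. By (2), $\operatorname{Gr}D$ is generated by $v$, $n=uv$, $w=u^2v$ with $vw=n^2$. It is a domain of dimension $2$ and $vw-n^2$ is irreducible, so $\operatorname{Gr}D=\mathbf k[v,n,w]/(vw-n^2)$, a hypersurface, hence Cohen–Macaulay. The brackets are $\{n,v\}=-v$, $\{n,w\}=w$, $\{v,w\}=2n$. Off the vertex $v\ne0$ or $w\ne0$, the cone is smooth, and $\mathcal H_x\neq0$. Since its dimension is even, it is $2$. At the vertex $\mathcal H_x=0$. So there are two leaves.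

Recall the identity $u^m\partial^m=\prod_{i=0}^{m-1}(u\partial-i)$: inductively $u^{m+1}\partial^{m+1}=u^m(u\partial)\partial^m=u^m\partial^m(u\partial-m)$. For $m=p$ it reads
$$(u\partial)^p-u\partial=u^p\partial^p.\tag{4}$$
So here $G=\prod_i(E+i)=E^p-E=UV=N$, $\Omega=UN$, and $X$ is the cone $\Omega V=N^2$. The symbols of $V,N,\Omega$ are $v^p,n^p,w^p$, so the $p$-th power condition holds.

At the vertex $s=0$ and there is nothing to check. Off the vertex $s=2$, and we need $p$ to divide the dimension of every simple module $M$. If $V\ne0$ on $M$, then $\partial$ is invertible on $M$ and $[\partial,E\partial^{-1}]=[\partial,E]\partial^{-1}=1$. Taking traces, $\dim M=0$ in $\mathbf k$. If $\Omega\ne0$ on $M$, put $f=uE$. Then $f^p=u^pg_p=\Omega$, so $f$ is invertible, and $[f^{-1}E,f]=f^{-1}[E,f]=1$. Again $p\mid\dim M$. If $V=\Omega=0$, then $N^2=0$ and we are at the vertex. So the conjecture holds for $D$.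

## 4. Where degeneration to $\operatorname{Gr}A$ stops

The natural way to attack the conjecture is to push a simple module into $\operatorname{Gr}A$ along the Rees algebra $A_h=\bigoplus_nF_nh^n$. If $A\to\mathrm{Mat}_n$ is surjective, one takes a lattice, reduces at $h=0$, and obtains a *commutative* local algebra $C$ of dimension $n^2$, supported at a point $x\in Y$, on which the Hamiltonian derivations $h^{-d}\operatorname{ad}a$ still act. A lemma (Lemma 8 below) then gives $p^{\dim\mathcal H_x}\mid n^2$.

Which points $x$ can be reached? For $Z=\mathbf k[z]$ with $z$ of weight $1$, $Z_h=\mathbf k[h,zh]$, and the character $z=c$ corresponds to the closed curve $zh=ch$. At $h=0$ it arrives at $zh=0$, whatever $c$ is. In general the quotient filtration of $\mathbf Z(A)/\mathfrak m_\chi=\mathbf k$ is concentrated in weight $0$, so the character arrives at a point where all elements of positive weight vanish. If that point is a zero-dimensional leaf, the lemma says nothing. This is the exact place where the method fails for an individual character.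

A family of characters of dimension $\epsilon$ does better: it degenerates to a closed subset of dimension $\epsilon$, so it meets leaves of dimension $\ge\epsilon$. This proves Theorem 2 (Sections 10 and 11). Theorem 2 also tells us where a counterexample may hide. The cheapest violation it permits is a single point with $i=0$ on a stratum of dimension $1$. As leaves of $Y$ have even dimension, such a stratum of $X$ must come from something in the center that $\operatorname{Gr}A$ does not see. This is the role of $b$.

## 5. Weights that hide $b$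

From here to the end of Section 9, $n=2$. Give $u_1,\partial_2$ weight $1$ and $u_2,\partial_1$ weight $p$. Let $F_nW$ be the span of the $u^\alpha\partial^\beta$ of weight $\le n$, and $F_nA=A\cap F_nW$. So $F_{-1}=0$ and $F_0=\mathbf k$.

**Step 1: the bracket on $\operatorname{Gr}W$.** In the normal ordering formula each contraction $\partial_i,u_i\to1$ lowers the weight by $p+1$. Hence $\operatorname{Gr}W=S:=\mathbf k[u_1,u_2,v_1,v_2]$, $[F_i,F_j]\subset F_{i+j-(p+1)}$, and the terms with one contraction give the standard bracket $\{v_i,u_j\}=\delta_{ij}$, $\{u_i,u_j\}=\{v_i,v_j\}=0$. For $A$ too $d=p+1$, since $[\partial_1,u_1\partial_1]=\partial_1$ has weight exactly $p=p+(p+1)-(p+1)$.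

**Step 2: the symbol of the toll.** We show that $b$ disappears. The symbol of $E$ is $\varepsilon:=u_1v_1+u_2v_2$, homogeneous of weight $p+1$. The element $b=u_1^p\partial_2^p$ has weight $2p<2(p+1)$. So each $g(E+i)=(E+i)^2-b$ has symbol $\varepsilon^2$. (With all weights equal to $1$, $b$ would have weight $2p$ against $4$ for $E^2$, and would not be negligible.)

**Step 3: the associated graded algebra.** Symbols in $W$ are multiplicative, as $S$ is a domain, and $F_nW$ is spanned by elements homogeneous for the degree. So (2) gives
$$B:=\operatorname{Gr}A=\bigoplus_{k\le0}S_k\oplus\bigoplus_{k>0}\varepsilon^{2k}S_k=\mathbf k[v_j,\ n_{ij},\ w_i],\qquad n_{ij}=u_iv_j,\quad w_i=u_i\varepsilon^2,\tag{5}$$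
where $S_k$ refers to $\deg u_i=1$, $\deg v_j=-1$. This is a finitely generated commutative domain, of dimension $4$ since $B[v_1^{-1}]=S[v_1^{-1}]$. Its bracket is restricted from $S$. The same computation gives $\operatorname{Gr}A^\circ=B$: the two algebras have the same associated graded algebra.

## 6. Three symplectic leaves

**Step 1: brackets of generators.** These are what one needs to read off $\mathcal H_x$. From $\{\varepsilon,u_k\}=u_k$, $\{\varepsilon,v_k\}=-v_k$, $\{n_{ij},\varepsilon\}=0$ we get
$$\begin{aligned}&\{n_{ij},n_{kl}\}=\delta_{jk}n_{il}-\delta_{il}n_{kj},\quad\{n_{ij},v_k\}=-\delta_{ik}v_j,\quad\{n_{ij},w_k\}=\delta_{jk}w_i,\\&\{v_i,v_j\}=\{w_i,w_j\}=0,\qquad\{v_j,w_i\}=\delta_{ij}\varepsilon^2+2\varepsilon n_{ij}.\end{aligned}\tag{6}$$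
For instance $\{w_i,w_j\}=\varepsilon^2(u_i\{\varepsilon^2,u_j\}+u_j\{u_i,\varepsilon^2\})=2\varepsilon^3(u_iu_j-u_ju_i)=0$, and $\{v_j,w_i\}=\delta_{ij}\varepsilon^2+u_i\cdot2\varepsilon\{v_j,\varepsilon\}$ with $\{v_j,\varepsilon\}=v_j$. The space $\mathcal H_x$ may be computed in a localization of $B$, because $H_{f/s}(x)=s(x)^{-1}H_f(x)-f(x)s(x)^{-2}H_s(x)$.

**Step 2: where some $v_j\ne0$.** As $u_i=n_{ij}/v_j$, $B[v_j^{-1}]=S[v_j^{-1}]$: smooth, with nondegenerate bracket.

**Step 3: where some $w_i\ne0$.** The purpose is to find a second chart in which $B$ again looks like a polynomial ring. Put $\tilde u_i=u_i\varepsilon^2=w_i$, $\tilde v_j=v_j\varepsilon^{-2}$. Then $\sum\tilde u_i\tilde v_i=\varepsilon$, so $\mathbf k(\tilde u,\tilde v)=\mathbf k(u,v)$ and $\tilde S=\mathbf k[\tilde u,\tilde v]$ is a polynomial ring. From $u^\alpha v^\beta=\varepsilon^{-2(|\alpha|-|\beta|)}\tilde u^\alpha\tilde v^\beta$ we get $S_k=\varepsilon^{-2k}\tilde S_k$ for all $k$. So by (5) $B_k=\tilde S_k$ for $k\ge0$ and $B_{-k}=\varepsilon^{2k}\tilde S_{-k}\subset\tilde S$ for $k>0$. Thus $B\subset\tilde S$,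 and since $\tilde v_j=n_{ij}/w_i$, $B[w_i^{-1}]=\tilde S[\tilde u_i^{-1}]$, which is smooth. The bracket is standard there: $\{\tilde u_i,\tilde u_k\}=0$ by (6),
$$\{\tilde v_j,\tilde v_l\}=v_j\varepsilon^{-2}\cdot2\varepsilon^{-3}v_l-v_l\varepsilon^{-2}\cdot2\varepsilon^{-3}v_j=0,$$
$$\{\tilde v_j,\tilde u_i\}=\delta_{ij}+\varepsilon^{-2}u_i\cdot2\varepsilon v_j-v_j\varepsilon^2\cdot2\varepsilon^{-3}u_i=\delta_{ij}.$$

**Step 4: where $v=w=0$.** We identify this closed set and its leaves. The ideal $(v_j,w_i)B$ contains all $B_k$ with $k\ne0$, and its degree-$0$ part is $\sum v_jB_1+\sum w_iB_{-1}=\varepsilon^2(n_{ij})S_0$, where $S_0=\mathbf k[n_{ij}]/(\det)$. At a zero of it, either $\varepsilon=0$ or all $n_{ij}=0$; in both cases $\varepsilon=\operatorname{tr}n=0$. So the set is the nilpotent cone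
$$\mathcal N=\{n\in\mathfrak{gl}_2:\operatorname{tr}n=\det n=0\}.$$
At $x=n\in\mathcal N$ we have $v=w=\varepsilon=0$, so by (6) all brackets of generators vanish at $x$ except possibly $\{n_{ij},n_{kl}\}$. For $c=(c_{ij})$ the derivation $H_{\sum c_{ij}n_{ij}}$ sends $n_{kl}$ to $\sum_ic_{ik}n_{il}-\sum_jc_{lj}n_{kj}$, so its value at $x$ is $[c^T,n]$. Hence $\mathcal H_x=[\mathfrak{gl}_2,n]$.

Let $n\ne0$. The centralizer of $n$ is spanned by $1,n$, so $\dim\mathcal H_x=2$. On traceless matrices $\det n=-\frac12\operatorname{tr}n^2$ has differential $m\mapsto-\operatorname{tr}(nm)$, which is nonzero at $n\ne0$. So $\mathcal N\setminus0$ is smooth of dimension $2$ with tangent space $\{m:\operatorname{tr}m=0=\operatorname{tr}(nm)\}$. This contains $[\mathfrak{gl}_2,n]$, hence equals it. $\mathcal N\setminus0$ is irreducible, because the equation of $\mathcal N$ on traceless matrices with rows $(\alpha,\beta)$, $(\gamma,-\alpha)$ is $\alpha^2+\beta\gamma=0$, an irreducible polynomial. At $n=0$, $\mathcal H_0=0$.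

So $Y=(Y\setminus\mathcal N)\sqcup(\mathcal N\setminus0)\sqcup\{0\}$. The first piece is open, irreducible and smooth of dimension $4$ with $\mathcal H_x=T_xY$. These are finitely many symplectic leaves, of dimensions $4,2,0$.

## 7. Gluing two semigroup rings: $B$ is Cohen–Macaulay

Recall that a noetherian local ring is Cohen–Macaulay if its depth equals its dimension, and the depth lemma: for $0\to M'\to M\to M''\to0$, $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$.

**Step 1: reduction to the vertex.** $B$ is graded by weight, nonnegatively, with weight-zero part $\mathbf k$. Let $P=\mathbf k[\theta_1,\dots,\theta_4]$ be a graded Noether normalization of $B$. If $B$ has depth $4$ at the irrelevant ideal, then the system of parameters $\theta_1,\dots,\theta_4$ is a regular sequence there. It is then regular on $B$, since a graded module that vanishes at the irrelevant ideal is zero. So $\operatorname{Tor}_1^P(\mathbf k,B)=0$, $B$ is free over $P$, and at every maximal ideal of $P$ a regular system of parameters is $B$-regular. So $B$ is Cohen–Macaulay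 everywhere. Since $\varepsilon\in B_0$ is a nonzerodivisor of positive weight, it suffices that $Q:=B/\varepsilon B$, of dimension $3$, has depth $3$ at the irrelevant ideal.

**Step 2: $Q$ is two halves of $C=S/\varepsilon S$ glued along $C_0$.** Dividing by $\varepsilon^{2k}$ in degree $k>0$ gives $Q_k\cong C_k$ for all $k$, and products of two elements of degrees $\ge0$, or of two of degrees $\le0$, are as in $C$. For $k,l>0$ we claim $Q_kQ_{-l}=0$. If $k\le l$, then $\varepsilon^{2k}S_kS_{-l}\subset\varepsilon S_{k-l}=\varepsilon B_{k-l}$. If $k>l$, then $\varepsilon^{2k}S_kS_{-l}\subset\varepsilon^{2l}\cdot\varepsilon^{2(k-l)}S_{k-l}\subset\varepsilon B_{k-l}$. So $Q_{>0}$ and $Q_{<0}$ are ideals with zero intersection, $Q/Q_{<0}\cong C_{\ge0}$ and $Q/Q_{>0}\cong C_{\le0}$ as rings, and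
$$0\to Q\to C_{\ge0}\oplus C_{\le0}\to C_0\to0\tag{7}$$
is an exact sequence of $Q$-modules.

**Step 3: the three rings are normal semigroup rings.** The map $u_1\mapsto\alpha c$, $u_2\mapsto\alpha'c$, $v_1\mapsto-\alpha'c'$, $v_2\mapsto\alpha c'$ kills $\varepsilon$. Its image is the span of the monomials $\alpha^i\alpha'^jc^kc'^l$ with $i+j=k+l$, a domain of dimension $3$. As $(\varepsilon)$ is prime and $\dim S/(\varepsilon)=3$, the image is $C$, with degree $k-l$. So $C_{\ge0},C_{\le0},C_0$ are the semigroup rings of the $(i,j,k,l)\in\mathbb Z_{\ge0}^4$ with $i+j=k+l$ and respectively $k\ge l$, $k\le l$, $k=l$. These semigroups have the form (rational cone) $\cap$ (lattice), of ranks $3,3,2$, so the rings are normal affine semigroup rings. Hochster's theorem (Ann. of Math. 96 (1972)) says that a semigroup ring over a field of a normal finitely generated semigroup of monomials is Cohen–Macaulay. So the depths at the irrelevant ideal are $3,3,2$. They are the same over $Q$, which maps onto each ring.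

**Step 4: conclusion.** The depth lemma for (7) gives $\operatorname{depth}Q\ge\min(3,2+1)=3$. So $B$, i.e. $Y$, is Cohen–Macaulay. $\square$

## 8. The center sees $b$

**Step 1: compute $G$.** In $\mathbf k[\theta,\tau]$, $\prod_{i\in\mathbb F_p}(x+i)=x^p-x$ gives
$$\prod_{i\in\mathbb F_p}\big((\theta+i)^2-\tau^2\big)=\big((\theta-\tau)^p-(\theta-\tau)\big)\big((\theta+\tau)^p-(\theta+\tau)\big)=(\theta^p-\theta)^2-(\tau^p-\tau)^2 .$$
This is a polynomial in $\theta$ and $\tau^2$, so we may substitute $\theta=E$, $\tau^2=b$. By (4), and since $u_1\partial_1$ and $u_2\partial_2$ commute, $E^p-E=U_1V_1+U_2V_2=:e$. Hence for $A$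
$$G=e^2-\psi(b),\qquad\psi(b)=b^p-2b^{(p+1)/2}+b,\tag{8}$$
while for $A^\circ$ the same product with $\tau=0$ gives $G=e^2$.

**Step 2: the $p$-th power condition.** By (3) the center is $\mathbf k[V_j,N_{ij},\Omega_i]$ with $\Omega_i=U_iG$. The symbol of $e$ is $u_1^pv_1^p+u_2^pv_2^p=\varepsilon^p$, of weight $p(p+1)$. All terms of $\psi(b)$ have weight $\le2p^2<2p(p+1)$, so $G$ has symbol $\varepsilon^{2p}$, and $V_j,N_{ij},\Omega_i$ have symbols $v_j^p,n_{ij}^p,w_i^p$. These generate $(\operatorname{Gr}A)^p$, so $(\operatorname{Gr}A)^p\subset\operatorname{Gr}\mathbf Z(A)$.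

**Step 3: finiteness.** $\operatorname{Gr}A$ is finite over $(\operatorname{Gr}A)^p$, hence over $\operatorname{Gr}\mathbf Z(A)$. As the filtration is nonnegative, lifting homogeneous generators shows that $A$ is finite over $\mathbf Z(A)$.

With Sections 5–7, $A$ satisfies every hypothesis of the conjecture (and so does $A^\circ$, by the same arguments).

**Step 4: a one-dimensional module.** On the $W$-module $\mathbf k[u_1,u_2]$ we have $\partial_j1=0$, $u_i\partial_j1=0$ and $u_i(E^2-b)1=0$. So $\mathbf k\cdot1$ is a one-dimensional $A$-module. Let $\chi_0$ be its central character. $V_j$ and $N_{ij}$ kill $1$, and $\Omega_i=U_iG$ does because the factor $g(E)=E^2-b$ of $G$ does. So $\chi_0$ is the point $V=N=\Omega=0$ of $X$, and $i(\chi_0)=0$. The same holds for $A^\circ$.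

## 9. The singular locus of $X$ near $\chi_0$

We have to find $s(\chi_0)$. The first three steps use only (3) with a nonzero $G\in R_0$, so they apply to both $A$ and $A^\circ$. $X=\operatorname{Spec}\mathbf Z(A)$ is integral, of dimension $4$ by Step 1.

**Step 1: $X$ is regular where some $V_j\ne0$.** There $\mathbf Z(A)[V_j^{-1}]=R[V_j^{-1}]$, because $U_i=N_{ij}/V_j$.

**Step 2: $X$ is regular where some $\Omega_i\ne0$.** This is the second chart of Section 6 again. Put $\tilde U_i=U_iG=\Omega_i$, $\tilde V_j=V_jG^{-1}$, $\tilde R=\mathbf k[\tilde U,\tilde V]$. Since $N_{ij}=\tilde U_i\tilde V_j$ and $G\in R_0=\mathbf k[N_{ij}]$, we have $G\in\tilde R$ and $\mathbf k(\tilde U,\tilde V)=\mathbf k(U,V)$, so $\tilde R$ is a polynomial ring. Moreover $R_k=G^{-k}\tilde R_k$ for all $k$. By (3), $\mathbf Z(A)_k=\tilde R_k$ for $k\ge0$ and $\mathbf Z(A)_{-k}=G^k\tilde R_{-k}\subset\tilde R$ for $k>0$. As $\tilde V_j=N_{ij}/\Omega_i$, $\mathbf Z(A)[\Omega_i^{-1}]=\tilde R[\tilde U_i^{-1}]$.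

**Step 3: where $V=\Omega=0$ and some $N_{ij}\ne0$, $X$ is a hypersurface.** The degree-$0$ part of the ideal $(V_1,V_2,\Omega_1,\Omega_2)$ is $G\cdot(N_{kl})R_0$, so $G=0$ at such a point. Fix $i,j$ with $N_{ij}\neq0$ and write $V=V_j$, $\Omega=\Omega_i$. We claim
$$\mathbf Z(A)[N_{ij}^{-1}]\cong R_0[N_{ij}^{-1}][V,\Omega]/(\Omega V-N_{ij}G).\tag{9}$$
Since $V_l=V_jN_{il}/N_{ij}$, $\Omega_l=\Omega_iN_{lj}/N_{ij}$ and $\Omega_iV_j=N_{ij}G$, the natural map from right to left is defined and surjective. The right side is free over $R_0[N_{ij}^{-1}]$ on $\{V^k\}_{k\ge0}\cup\{\Omega^k\}_{k\ge1}$. These elements have distinct degrees and nonzero images in a domain, so the map is injective.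

Now $\operatorname{Spec}R_0=\{N:\det N=0\}$, smooth of dimension $3$ where $N\ne0$. The differential of $\Omega V-N_{ij}G$ at a point with $V=\Omega=G=0$ is $-N_{ij}\,dG$. So $X$ is singular there if and only if $dG=0$ on the smooth variety $\{\det N=0,\ N\ne0\}$.

To test this, write $N=\mu\nu^T$ with $\mu,\nu\in\mathbb A^2\setminus0$. The differential $(\delta\mu,\delta\nu)\mapsto\delta\mu\,\nu^T+\mu\,\delta\nu^T$ has kernel spanned by $(\mu,-\nu)$, so it is onto the three-dimensional tangent space. Hence $dG=0$ may be tested in the coordinates $\mu,\nu$, where $e=\mu_1\nu_1+\mu_2\nu_2$ and $b=N_{12}=\mu_1\nu_2$.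

**Step 4: first try, without $b$.** For $A^\circ$, $G=e^2$, so $G=0$ means $e=0$, and then $dG=2e\,de=0$ automatically. Every point of Step 3 is singular. The map $\mathbf Z(A^\circ)\to\mathbf Z(A^\circ)/(V,\Omega)=R_0/G(N_{kl})R_0\to R_0/(e)=\mathbf k[N_{ij}]/(\det N,\operatorname{tr}N)$ shows that these points, together with $\chi_0$, form a closed copy of the nilpotent cone. Its vertex $\chi_0$ is a limit of singular points, hence singular. So $X_1$ is the nilpotent cone, of dimension $2$, which is itself singular exactly at the vertex. Then $X_2=\{\chi_0\}$ and $s(\chi_0)=0$. The inequality at $\chi_0$ reads $0\ge0$: no contradiction. The singular locus copies the leaf $\mathcal N\setminus0$ of $Y$. We need to cut it down to something smooth at $\chi_0$ and odd-dimensional, without changing $\operatorname{Gr}A$.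

**Step 5: with $b$, the singular points off $\chi_0$.** Here $G=e^2-\psi(b)$ and, in characteristic $p$, $\psi'(b)=1-b^{(p-1)/2}$. Work in the open neighborhood $X'=\{1-b^{(p-1)/2}\ne0\}$ of $\chi_0$. The coefficients of $dG=2e\,de-\psi'(b)\,db$ are
$$d\mu_1:\ 2e\nu_1-\psi'\nu_2,\qquad d\mu_2:\ 2e\nu_2,\qquad d\nu_1:\ 2e\mu_1,\qquad d\nu_2:\ 2e\mu_2-\psi'\mu_1.\tag{10}$$
Suppose all vanish at a point over $X'$, so $\psi'\ne0$. If $e\ne0$, then $\nu_2=\mu_1=0$, so $e=\mu_1\nu_1+\mu_2\nu_2=0$, a contradiction. So $e=0$, and the first and last coefficients give $\nu_2=\mu_1=0$. Conversely, $\mu_1=\nu_2=0$ gives $e=b=0$, $G=0$ and $dG=0$. Since $\mu=(0,\mu_2)^T$, $\nu=(\nu_1,0)^T$, the singular points of Step 3 in $X'$ are exactly those with $V=\Omega=0$, $N_{21}=t\ne0$ and all other $N_{kl}=0$.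

**Step 6: the line.** We add $\chi_0$ and determine the stratum. The homomorphism
$$\mathbf Z(A)\to\mathbf Z(A)/(V,\Omega)=R_0/G(N_{kl})R_0\to\mathbf k[t],\qquad N_{21}\mapsto t,\ \text{other }N_{kl}\mapsto0,$$
is well defined, since it kills $\det N$, $e$, $b$ and hence $G$, and it is surjective. So
$$\Lambda:=\{V=\Omega=0,\ N_{21}=t,\ N_{11}=N_{12}=N_{22}=0\ :\ t\in\mathbf k\}$$
is a closed subvariety of $X$ isomorphic to $\mathbb A^1$. It lies in $X'$, since $b=0$ on it. The only point of $X'$ outside Steps 1–3 is $\chi_0$, the point $t=0$ of $\Lambda$. It is singular because the singular locus is closed. Hence $X_1\cap X'=\Lambda$, with reduced structure. It is smooth of dimension $1$, so $\chi_0\in X_1\setminus X_2$ and $s(\chi_0)=1$.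

Therefore $i(\chi_0)=0<\frac12=\frac12s(\chi_0)$. This proves Theorem 1. $\blacksquare$

## 10. Derivations force divisibility by $p^r$

We turn to Theorem 2. Two lemmas first.

**Lemma 8.** Let $\kappa$ be a field of characteristic $p$, and $C$ a finite-dimensional commutative local $\kappa$-algebra with residue field $\kappa$. Let $D_1,\dots,D_r$ be $\kappa$-derivations of $C$ and $\varphi_1,\dots,\varphi_r\in\mathfrak m_C$ with $\varphi_l^p=0$ and $\det(D_i\varphi_l)\notin\mathfrak m_C$. Then $p^r\mid\dim_\kappa C$.

The model case is $C=\kappa[T]/(T^p)$ with $D=d/dT$, $\varphi=T$, of dimension $p$.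

*Proof.* The matrix $(D_i\varphi_l)$ is invertible over $C$. Replacing the $D_i$ by $C$-linear combinations, assume $D_i\varphi_l=\delta_{il}$. Let $P=\kappa[T_1,\dots,T_r]/(T_i^p)$ act on $C$ via $T_i\mapsto\varphi_i$, let $\mathfrak n=(T_1,\dots,T_r)$, and let $\mathcal E$ be a vector space complement of $\mathfrak nC$ in $C$. We show $C\cong P\otimes_\kappa\mathcal E$, which has dimension $p^r\dim\mathcal E$.

Surjectivity of $P\otimes\mathcal E\to C$: iterate $C=\mathcal E+\mathfrak nC$ and use that $\mathfrak n$ is nilpotent. For injectivity suppose $\sum_\beta T^\beta c_\beta=0$ with $0\le\beta_l\le p-1$ and $c_\beta\in\mathcal E$ not all zero. Choose $\alpha$ with $c_\alpha\ne0$ and $|\alpha|$ minimal, and apply $D_1^{\alpha_1}\cdots D_r^{\alpha_r}$. As operators on $C$, $[D_i,T_l]=\delta_{il}$. So $D_i$ commutes with $T_l$ for $l\ne i$, and $D_i^aT_i^m=\sum_\gamma\binom a\gamma\frac{m!}{(m-\gamma)!}T_i^{m-\gamma}D_i^{a-\gamma}$. Moving all $T$'s to the left, the only terms not visibly in $\mathfrak nC$ are those in which $T^\beta$ is completely consumed, which needs $\beta\le\alpha$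 componentwise. Since $|\beta|\ge|\alpha|$ whenever $c_\beta\ne0$, this forces $\beta=\alpha$, and the term is $\alpha!\,c_\alpha$. So $\alpha!\,c_\alpha\in\mathfrak nC\cap\mathcal E=0$. As all $\alpha_l<p$, $\alpha!\ne0$ in $\kappa$ and $c_\alpha=0$, a contradiction. $\square$

Now let $A$ be as in the first sentence of Theorem 2, $Z=\mathbf Z(A)$, and form the Rees algebras
$$A_h=\bigoplus_nF_nh^n\subset A[h],\qquad Z_h=\bigoplus_n(F_n\cap Z)h^n .$$
Then $A_h/hA_h=\operatorname{Gr}A$, $Z_h/hZ_h=\operatorname{Gr}Z$, $A_h[h^{-1}]=A[h,h^{-1}]$, and likewise for $Z$.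

$\operatorname{Gr}A$ is finite over $(\operatorname{Gr}A)^p$, hence over $\operatorname{Gr}Z$. And $\operatorname{Gr}Z$ is a submodule of a finite module over the noetherian ring $(\operatorname{Gr}A)^p$, so it is finite over it and finitely generated as an algebra. Lifting homogeneous generators (the filtration is nonnegative), $Z_h$ is a finitely generated algebra and $A_h$ a finite $Z_h$-module. Setting $h=1$, $Z$ is finitely generated and $A$ is finite over $Z$.

**Lemma 9.** Let $J\subsetneq Z$ be a radical ideal, with the quotient filtration on $Z/J$. Then $\dim\operatorname{Gr}(Z/J)=\dim Z/J$. If $J=I$ is prime and $\epsilon=\dim Z/I$, then the Rees algebra $T$ of $Z/I$ is a finitely generated domain of dimension $\epsilon+1$ with fraction field $\operatorname{Frac}(Z/I)(h)$, and $T/hT=\operatorname{Gr}(Z/I)$ is a nonzero quotient of $\operatorname{Gr}Z$.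

*Proof.* Let $J=I$ be prime. $T$ is a quotient of $Z_h$, so finitely generated. It is contained in $(Z/I)[h]$ and $T[h^{-1}]=(Z/I)[h,h^{-1}]$. This gives the domain property, the fraction field and $\dim T=\epsilon+1$. $T/hT=\operatorname{Gr}(Z/I)$ is nonzero, as it contains the class of $1\in F_0$ and $F_{-1}=0$. By Krull's theorem it has dimension $\epsilon$. For radical $J$ let $T_J$ be the Rees algebra of $Z/J$. As $h$ is a nonzerodivisor on $T_J\subset(Z/J)[h]$, no minimal prime contains $h$. So $\dim T_J=\dim T_J[h^{-1}]=\dim Z/J+1$ and $\dim T_J/hT_J\le\dim Z/J$. If $I\supset J$ is a minimal prime with $\dim Z/I=\dim Z/J$, then $\operatorname{Gr}(Z/J)\to\operatorname{Gr}(Z/I)$ is onto, which gives the reverse inequality. $\square$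

With $J$ the nilradical of $Z$ we get $\dim X\le\dim\operatorname{Gr}Z$. As $\operatorname{Gr}A$ is finite over $\operatorname{Gr}Z$, $\dim X\le\dim Y$. If $Z$ is a domain, then $J=0$ and $\dim X=\dim Y$.

## 11. Degenerating a generic simple module: proof of Theorem 2

If $A$ is commutative, the bracket is zero, $Y_{\le0}=Y$, and $\dim X\le\dim Y$ proves the bound. Assume from now on that $A$ is not commutative.

**Step 1: structure at $h=0$.** We record what survives in $\operatorname{Gr}A$. For $a\in F_ih^i$, $a'\in F_jh^j$ we have $[a,a']\in F_{i+j-d}h^{i+j}$. So for $a\in A_h$ the derivation $h^{-d}\operatorname{ad}a$ preserves $A_h$, and it induces $H_f$ on $\operatorname{Gr}A$, where $f=a\bmod h$. Since $(\operatorname{Gr}A)^p\subset\operatorname{Gr}Z\subset\operatorname{Gr}A$, the map $Y\to\operatorname{Spec}\operatorname{Gr}Z$ is finite and surjective. It is injective, because a prime $\mathfrak q$ of $\operatorname{Gr}A$ is recovered as $\{f:f^p\in\mathfrak q\cap\operatorname{Gr}Z\}$. So it is a homeomorphism. Finally, $Y_{\le r}$ is closed, since $\dim\mathcal H_x$ is the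 rank at $x$ of the matrix of brackets of a finite set of generators.

**Step 2: a generic module with small $p$-divisibility.** Let $\mathcal S=\{\chi:i(\chi)\le j\}$; thus $\chi\in\mathcal S$ if and only if some simple $A_\chi$-module has dimension not divisible by $p^{j+1}$. We want a representation over the generic point of a largest component of $\overline{\mathcal S}$.

For $m\ge1$ let $\mathcal R_m$ be the $X$-scheme of finite type representing $Q\mapsto\{Z\text{-algebra maps }A\to\mathrm{Mat}_m(Q)\}$. If $A$ is generated by $\nu$ elements as a $Z$-module, a simple module of dimension $m$ gives a surjection $A_\chi\to\mathrm{Mat}_m(\mathbf k)$, so $m^2\le\nu$ and $m\le\nu$. A module of dimension not divisible by $p^{j+1}$ has a composition factor with the same property. So $\mathcal S$ is the union of the images of the $\mathcal R_m$ with $m\le\nu$, $p^{j+1}\nmid m$, and is constructible by Chevalley's theorem. If $\mathcal S=\emptyset$, there is nothing to prove. Otherwise let $\Sigma$ be a component of $\overline{\mathcal S}$ of maximal dimension $\epsilon=\dim\mathcal S$.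

$\Sigma$ is a component of the closure of the image of one of these $\mathcal R_m$. That image is constructible, so it contains the generic point of $\Sigma$. So there is a representation of $A$ of dimension $m$ over a finite extension of $\mathbf k(\Sigma)$, with $Z$ acting through $Z\to\mathbf k(\Sigma)$. Enlarge the extension so that the composition factors become absolutely simple, and choose one whose dimension $n$ is not divisible by $p^{j+1}$. We obtain a finite extension $k''$ of $\mathbf k(\Sigma)$ and an absolutely simple
$$\rho:A\to\mathrm{Mat}_n(k''),\qquad p^{j+1}\nmid n,\qquad k''\rho(A)=\mathrm{Mat}_n(k''),$$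
the last by Burnside's theorem.

**Step 3: choosing where to degenerate.** Suppose $\epsilon>\dim Y_{\le2j}$; we derive a contradiction. Let $I\subset Z$ be the prime ideal of $\Sigma$ and $T$ the Rees algebra of $Z/I$. By Lemma 9, $\operatorname{Spec}T/hT\subset\operatorname{Spec}\operatorname{Gr}Z$ has dimension $\epsilon$, so its preimage in $Y$ is a closed set of dimension $\epsilon$ not contained in $Y_{\le2j}$. Hence there is a closed point $x'\in\operatorname{Spec}T/hT$ whose preimage $x\in Y$ has $\dim\mathcal H_x\ge2j+1$, and by evenness $\dim\mathcal H_x\ge2j+2$.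

**Step 4: a lattice over a discrete valuation ring.** By EGA II 7.1.7, a noetherian local domain that is not a field is dominated by a discrete valuation ring in any given finitely generated extension of its fraction field. Apply this to the local ring of $T$ at $x'$, which is not a field because $h\ne0$ lies in its maximal ideal, and to $K'=k''(h)$, which is finite over $\operatorname{Frac}T=\mathbf k(\Sigma)(h)$. We get a discrete valuation ring $O'$ with fraction field $K'$, uniformizer $\tau$ and residue field $\kappa$, dominating $T_{x'}$; in particular $h\in\tau O'$. Extend $\rho$ to $A_h\subset A[h]\to\mathrm{Mat}_n(K')$ and put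
$$A''=O'\rho(A_h),\qquad C=A''/\tau A''.$$
$A_h$ is finite over $Z_h$, which acts through $T\subset O'$. So the ring $A''$ is a finitely generated torsion-free $O'$-module, hence free. It spans $\mathrm{Mat}_n(K')$ over $K'$, because $h$ is invertible in $K'$ and $k''\rho(A)=\mathrm{Mat}_n(k'')$. Hence its rank is $n^2$ and $\dim_\kappa C=n^2$.

**Step 5: $C$ is commutative local, with derivations.** We verify the hypotheses of Lemma 8. $C$ is a nonzero quotient of $A_h\otimes_{Z_h}\kappa$. The map $Z_h\to T\to O'\to\kappa$ kills $h$ and factors through $\operatorname{Gr}Z\to\operatorname{Gr}Z/\mathfrak m_{x'}=\mathbf k$, so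
$$A_h\otimes_{Z_h}\kappa=(\operatorname{Gr}A/\mathfrak m_{x'}\operatorname{Gr}A)\otimes_{\mathbf k}\kappa .$$
For $\varphi\in\mathfrak m_x$ we have $\varphi^p\in\mathfrak m_x\cap\operatorname{Gr}Z=\mathfrak m_{x'}$, so $\varphi^p=0$ in $C$. Hence $C$ is commutative local with residue field $\kappa$ and maximal ideal generated by the image of $\mathfrak m_x$. For $a\in A_h$ the derivation $h^{-d}\operatorname{ad}\rho(a)$ of $\mathrm{Mat}_n(K')$ preserves $\rho(A_h)$ and is $O'$-linear. So it preserves $A''$ and induces a $\kappa$-derivation of $C$, compatible with $H_f$ for $f=a\bmod h$.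

**Step 6: contradiction.** Since $\dim\mathcal H_x\ge2j+2$, choose $f_1,\dots,f_{2j+2}$ with linearly independent $H_{f_i}(x)\in T_xY=(\mathfrak m_x/\mathfrak m_x^2)^*$, and $\varphi_1,\dots,\varphi_{2j+2}\in\mathfrak m_x$ with $\det(H_{f_i}(\varphi_l))(x)\ne0$. In $C$ this determinant is not in $\mathfrak m_C$. Lemma 8 gives $p^{2j+2}\mid n^2$, so $p^{j+1}\mid n$, a contradiction. Hence $\epsilon\le\dim Y_{\le2j}$.

**Step 7: finitely many leaves.** Then $\dim\mathcal H_x=\dim L_k$ on $L_k$, so $Y_{\le2j}$ is the union of the leaves of dimension $\le2j$ and has dimension $\le2j$. For the last statement, $i(\chi)<\frac12s$ means $i(\chi)\le j:=\lceil s/2\rceil-1$. For $s=0$ this is impossible. For $s\ge1$ the bound $2j$ equals $s-1$ if $s$ is odd and $s-2$ if $s$ is even. $\blacksquare$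

## 12. Regular points of $X$, and $\dim Y\le2$: proof of Theorem 3

$Y$ is irreducible, so one leaf $L$ is dense, and being locally closed it is open. Leaves have even dimension, so $\dim Y=2n$ and $\dim(Y\setminus L)\le2n-2$. If $n=0$, then $\operatorname{Gr}A=\mathbf k=A$ and all claims are trivial. Let $n\ge1$. Then the bracket is nonzero, so $A$ is not commutative. $A$ is a domain because $\operatorname{Gr}A$ is, hence so is $Z$, and $\dim X=2n$ by Section 10. Keep the notation $A_h,Z_h$.

**Step 1: the PI degree is $p^n$.** Let $\pi$ be the PI degree of $A$, so $\operatorname{rk}_ZA=\pi^2$. Since $Z_h/h=\operatorname{Gr}Z$ is a domain, $(Z_h)_{(h)}$ is a discrete valuation ring, over which the torsion-free module $A_h$ becomes free. Comparing generic and special rank, $\operatorname{rk}_{\operatorname{Gr}Z}\operatorname{Gr}A=\pi^2$. This is at most $\operatorname{rk}_{(\operatorname{Gr}A)^p}\operatorname{Gr}A=p^{2n}$, so $\pi\le p^n$. By Theorem 2, $\{i\le n-1\}$ has dimension $\le2n-2<\dim X$, so some $\chi$ has $i(\chi)\ge n$. Simple modules have dimension $\le\pi\le p^n$. Hence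 $\pi=p^n$, and whenever $i(\chi)\ge n$ all simple $A_\chi$-modules have dimension $\pi$.

**Step 2: the non-Azumaya locus is small.** Recall that $A_{\mathfrak m}$ is Azumaya over $Z_{\mathfrak m}$ if it is a finitely generated projective faithful module and $A_{\mathfrak m}\otimes A_{\mathfrak m}^{op}\to\operatorname{End}_{Z_{\mathfrak m}}(A_{\mathfrak m})$ is an isomorphism; for example, $\mathrm{Mat}_m(Z_{\mathfrak m})$ is. By Brown–Goodearl, *Lectures on Algebraic Quantum Groups*, Thm. III.1.6, for a prime affine $\mathbf k$-algebra finite over its center $Z$ and an irreducible module with central annihilator $\mathfrak m$, the dimension equals the PI degree if and only if $A_{\mathfrak m}$ is Azumaya over $Z_{\mathfrak m}$. So by Step 1 the non-Azumaya locus, which is closed, lies in $\{i\le n-1\}$ and has dimension $\le2n-2$.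

**Step 3: $A$ is a maximal Cohen–Macaulay $Z$-module,** i.e. $\operatorname{depth}A_{\mathfrak m}=\dim Z_{\mathfrak m}$ at every maximal ideal. This will make $A$ free at regular points. At a closed point $x'$ of $\{h=0\}\subset\operatorname{Spec}Z_h$, $h$ is $A_h$-regular, and $A_h/h=\operatorname{Gr}A$ is Cohen–Macaulay of dimension $2n$ over $\operatorname{Gr}Z$: one point $x\in Y$ lies over $x'$, and the depth of the local ring at $x$ may be computed over the local ring at $x'$, over which it is finite. So $A_h$ has depth $2n+1=\dim Z_h$ there. The locus in $\operatorname{Spec}Z_h$ where $A_h$ is not maximal Cohen–Macaulay is closed, and it is stable under the $\mathbb G_m$-action given by the grading. The grading is nonnegative, so every orbit has a limit as $\lambda\to0$, and the limit lies in $\{h=0\}$, as $h$ has degree $1$. A nonempty closed stable set contains such limits, so the locus is empty. Now $A_h[h^{-1}]=A[h,h^{-1}]$, and dividing by the regular element $h-1$ at the points $(\mathfrak m,h=1)$ gives the claim for $A$ over $Z$.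

**Step 4: part (a).** Let $\chi$ be a regular point with maximal ideal $\mathfrak m$. By the Auslander–Buchsbaum formula $A_{\mathfrak m}$ is free over $Z_{\mathfrak m}$. The map $A_{\mathfrak m}\otimes A_{\mathfrak m}^{op}\to\operatorname{End}_{Z_{\mathfrak m}}(A_{\mathfrak m})$ is a map of free modules of equal rank. By Step 2 no height-one prime lies in the non-Azumaya locus, so the determinant is a unit at all height-one primes. A nonunit of $Z_{\mathfrak m}$ lies in a prime of height $\le1$, so the determinant is a unit. (It is nonzero because of the height-one primes.) So $A_{\mathfrak m}$ is Azumaya, $A_\chi$ is central simple of dimension $p^{2n}$ over $\mathbf k=\bar{\mathbf k}$, i.e. $A_\chi\cong\mathrm{Mat}_{p^n}(\mathbf k)$, and $i(\chi)=n$. Since $X$ is irreducible of dimension $2n$, $s(\chi)=2n$.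

**Step 5: $\operatorname{Gr}Z=(\operatorname{Gr}A)^p$.** This is the key to (b): it makes $\operatorname{Spec}\operatorname{Gr}Z$ as regular as $Y$. $Y$ is Cohen–Macaulay, and regular in codimension one because $L$ is smooth. By Serre's criterion it is normal. If $f\in\operatorname{Gr}Z$, then $\{f,-\}=0$ on $\operatorname{Gr}A$, and the bracket is nondegenerate on the open leaf $L$, so $df=0$ on $L$. As $L$ is smooth and $\mathbf k$ is perfect, $f$ is locally a $p$-th power. $p$-th roots are unique, so they glue to $f|_L=q^p$ with $q\in\mathcal O(L)$. By normality, and since $Y\setminus L$ has codimension $\ge2$, $\mathcal O(L)=\operatorname{Gr}A$. So $\operatorname{Gr}Z=(\operatorname{Gr}A)^p$, which is isomorphic to $\operatorname{Gr}A$ as a ring via $f\mapsto f^p$.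

**Step 6: part (b).** We specialize $X_1$ to $h=0$. Assume $X_1\ne\emptyset$, with radical ideal $J\subset Z$. The open set $\{h\ne0\}$ of $\operatorname{Spec}Z_h$ is $X\times\mathbb G_m$. The closure of $X_1\times\mathbb G_m$ consists of singular points of $\operatorname{Spec}Z_h$. A point of $\{h=0\}$ that is regular on $\operatorname{Spec}Z_h/h=\operatorname{Spec}\operatorname{Gr}Z$ is regular on $\operatorname{Spec}Z_h$, as $h$ is a nonzerodivisor. So the closure meets $\{h=0\}$ inside the singular locus of $\operatorname{Spec}\operatorname{Gr}Z$. By Step 5 this is homeomorphic to the singular locus of $Y$, which lies in $Y\setminus L$ and has dimension $\le2n-2$. On the other hand the closure is $\operatorname{Spec}$ of the Rees algebra of $Z/J$, so the intersection is $\operatorname{Spec}\operatorname{Gr}(Z/J)$, of dimension $\dim X_1$ by Lemma 9. Hence $\dim X_1\le2n-2$.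

**Step 7: part (c).** If $2n=2$, regular points satisfy the inequality by (a). By (b) $X_1$ is finite, so $s=0$ on it and the inequality is trivial. Since $\dim Y$ is always even, Theorem 1 now shows that $4$ is the smallest dimension of $Y$ for a counterexample. $\blacksquare$

## 13. Tensor powers realize every pair $s>2i$: proof of Theorem 4

Let $N=s-2i\ge1$ and $M=i$. With $A,\chi_0,X,X',\Lambda$ from Sections 5–9, let
$$A_{N,M}=A^{\otimes N}\otimes\mathbb W_M,$$
where $\mathbb W_M$ is the $M$-th Weyl algebra with its $u$'s of weight $1$ and its $\partial$'s of weight $p$, with the tensor product filtration.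

**Step 1: the hypotheses hold.** $\operatorname{Gr}A_{N,M}=B^{\otimes N}\otimes\mathbf k[2M\text{ variables}]$ is a finitely generated domain, as $\mathbf k=\bar{\mathbf k}$, and Cohen–Macaulay, as a tensor product over a field of finitely generated Cohen–Macaulay algebras. From $[a\otimes a',c\otimes c']=ac\otimes[a',c']+[a,c]\otimes c'a'$ we see that again $d=p+1$, and that the bracket is the product bracket. Then $H_{f\otimes f'}(x,y)=f'(y)H_f(x)+f(x)H_{f'}(y)$, so $\mathcal H_{(x,y)}=\mathcal H_x\oplus\mathcal H_y$, and the leaves are the products of leaves. The center is the tensor product of the centers. So $\operatorname{Gr}\mathbf Z(A_{N,M})$ contains the tensor product of the algebras $\operatorname{Gr}\mathbf Z$ of the factors, which contains all $p$-th powers $(\sum f_l\otimes f_l')^p=\sum f_l^p\otimes f_l'^p$ (for $\mathbb W_M$ use $u^p,\partial^p$). $A_{N,M}$ is finite over its center, and $\operatorname{Spec}\mathbf Z(A_{N,M})=X^N\times\mathbb A^{2M}$.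

**Step 2: the value of $s$.** $X'$ is irreducible of dimension $4$ with smooth singular locus $\Lambda$. We claim that for $0\le j\le N$
$$(X'^N)_j=\{\text{at least }j\text{ coordinates in }\Lambda\},$$
by induction on $j$. For $j=0$ this is clear. The singular points of $X'^N$ are those with at least one singular coordinate, which gives $j=1$. Let $1\le j<N$. Where exactly $j$ coordinates lie in $\Lambda$, the set is locally $\Lambda^j\times(X'\setminus\Lambda)^{N-j}$, hence smooth. Where more do, at least two distinct irreducible components $\Lambda^J\times X'^{N-j}$, $|J|=j$, pass through the point, so the set is singular there. This gives $j+1$. The last set $\Lambda^N$ is smooth. Multiplying by $\mathbb A^{2M}$, the stratum through $(\chi_0,\dots,\chi_0,w)$ is locally $\Lambda^N\times\mathbb A^{2M}$, of dimension $N+2M=s$.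

**Step 3: the value of $i$.** At this point the fiber algebra is $A_{\chi_0}^{\otimes N}\otimes\mathrm{Mat}_{p^M}(\mathbf k)$. All its modules have dimension divisible by $p^M$. The one-dimensional module of $A_{\chi_0}^{\otimes N}$ tensored with $\mathbf k^{p^M}$ has dimension $p^M$ and is simple. So $i=M$, which is the required value.

**Step 4: sharpness.** For $N=1$, $\{\chi_0\}\times\mathbb A^{2M}$ lies in the exceptional set $\{i<\frac12s\}$ of the stratum $\Lambda\times\mathbb A^{2M}$, where $s=2M+1$, and has codimension $1$. For $N=2$, $\{(\chi_0,\chi_0)\}\times\mathbb A^{2M}$ lies in the exceptional set of the stratum, locally $\Lambda^2\times\mathbb A^{2M}$, where $s=2M+2$ and $i=M$, and has codimension $2$. By Theorem 2 these are the smallest possible codimensions. $\blacksquare$
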